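\title{A simple closed geodesic or a one-vertex quasigeodesic\\ on every convex polyhedron}

\begin{abstract}
We prove that the surface of every convex polyhedron carries a simple closed geodesic or a simple closed quasigeodesic through exactly one vertex, as conjectured by O'Rourke. The curve is found by minimizing length among the simple closed polygonal curves each of whose two open sides has curvature at most $2\pi$. The infimum is the least length of a simple closed quasigeodesic, and it is attained by a curve of one of the two kinds. If no set of vertices has total curvature exactly $2\pi$, every shortest simple closed quasigeodesic passes through exactly one vertex. Neither alternative can be dropped.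
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $P$ be a convex polyhedron and let $S$ be its surface with the intrinsic metric, in which the distance $d$ of two points is the infimum of the lengths of curves in $S$ joining them. Unfolding two faces along their common edge shows that $S$ is flat at every point that is not a vertex. At a vertex $v$ the face angles add up to a total angle $\theta(v)<2\pi$. A piecewise straight curve through a point of $S$ has a surface angle on each of its two sides there, and the two angles add up to the total angle at the point.

A \emph{simple closed geodesic} is a closed curve without self-intersections that passes through no vertex and has angle exactly $\pi$ to each side at every point. A \emph{quasigeodesic} is a curve that has angle at most $\pi$ to each side at every point. At a point that is not a vertex the two angles add up to $2\pi$, so both equal $\pi$: away from the vertices a quasigeodesic is a geodesic, but it is allowed to pass through vertices. A \emph{$k$-vertex quasigeodesic} is a simple closed quasigeodesic through exactly $k$ vertices; for $k=0$ this is a simple closed geodesic.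

A simple closed geodesic must split the curvature of $S$ into two equal halves, as we recall below, and a polyhedron need not admit such a splitting. Quasigeodesics are free of this obstruction: Pogorelov proved that every convex polyhedron has at least three simple closed quasigeodesics. It is then natural to ask how few vertices one can get away with. Every tetrahedron has a face whose boundary is a $3$-vertex quasigeodesic. O'Rourke \cite{ORourke} posed the following conjecture.

\begin{quote}
\emph{Every convex polyhedron has a simple closed geodesic or a $1$-vertex quasigeodesic.}
\end{quote}

\noindent We prove it.

\subsection{Setting}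

For $\theta>0$ let $C_\theta$ be the cone with polar coordinates $\rho\ge0$, $\varphi\in\mathbb R/\theta\mathbb Z$ and metric $d\rho^2+\rho^2d\varphi^2$; thus $C_{2\pi}$ is the Euclidean plane. We use only the following properties of $S$: it is an oriented surface homeomorphic to the sphere, every point $p$ has a neighborhood isometric to a neighborhood of the apex of a cone $C_{\theta(p)}$, and $\theta(p)=2\pi$ except on a finite set $V$ of \emph{vertices}, where $\theta(v)\in(0,2\pi)$. From now on $S$ is any surface with these properties. This includes \emph{doubled polygons}, that is, two copies of a convex plane polygon glued along their boundaries. The \emph{curvature} of a vertex is $\omega(v)=2\pi-\theta(v)\in(0,2\pi)$, and $\omega(X)=\sum_{v\in X\cap V}\omega(v)$ for $X\subset S$.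

A \emph{geodesic segment} is a curve of finite length that is straight in flat charts and has no vertex in its relative interior. A \emph{polygon} is an oriented simple closed curve $\gamma$ made of finitely many geodesic segments, its \emph{edges}; their endpoints are its \emph{corners}. Every vertex of $S$ on $\gamma$ is a corner. By the Jordan--Schoenflies theorem $S\setminus\gamma$ has two components, the open \emph{sides} $L_\gamma$ (left) and $R_\gamma$ (right), and their closures are closed discs bounded by $\gamma$. The left and right angles $\lambda_i,\rho_i$ at the corners are positive, since two edges leaving a corner in the same direction would overlap. The Gauss--Bonnet theorem, which for flat cone surfaces follows from Euler's formula by adding the angles of a triangulation into flat triangles, gives $\omega(S)=4\pi$ and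
\begin{equation}\label{eq:GB}
\omega(L_\gamma)=2\pi-\sum_i(\pi-\lambda_i),\qquad \omega(R_\gamma)=2\pi-\sum_i(\pi-\rho_i).
\end{equation}
In particular $|V|\ge3$. In this language a simple closed quasigeodesic is a polygon with all $\lambda_i,\rho_i\le\pi$.

\subsection{Halving polygons and the results}

Read \eqref{eq:GB} in the two cases of the conjecture. For a simple closed geodesic it says $\omega(L_\gamma)=\omega(R_\gamma)=2\pi$. For a simple geodesic loop, straight except at one vertex, it says
\begin{equation}\label{eq:loop}
\lambda=\omega(L_\gamma)-\pi,\qquad\rho=\omega(R_\gamma)-\pi ,
\end{equation}
so the loop is a quasigeodesic exactly when both sides have curvature at most $2\pi$. For such a loop the condition on angles is therefore a condition on which vertices lie on which side. A condition of this kind makes sense for every polygon and is not affected by deforming the polygon away from the vertices, so it can serve as a constraint in a minimization problem.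

Call a polygon $\gamma$ \emph{halving} if $\omega(L_\gamma)\le2\pi$ and $\omega(R_\gamma)\le2\pi$. The sides are open: vertices on $\gamma$ count for neither. A halving polygon through no vertex splits the curvature as $2\pi+2\pi$, which explains the name. Let $\mathcal H$ be the set of halving polygons, and put
\[
\ell=\inf_{\gamma\in\mathcal H}\operatorname{len}(\gamma).
\]
By \eqref{eq:GB}, every simple closed quasigeodesic, in particular every simple closed geodesic, lies in $\mathcal H$.

\begin{theorem}\label{thm:main}
$S$ has a simple closed geodesic or a $1$-vertex quasigeodesic.
\end{theorem}

\begin{theorem}\label{thm:shortest}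
The number $\ell$ is positive and is the minimum length of all simple closed quasigeodesics of $S$. It is attained by a simple closed geodesic or by a $1$-vertex quasigeodesic. Every shortest simple closed quasigeodesic through $k\ge2$ vertices has angle exactly $\pi$ at all points on one of its sides, and is a limit of parallel simple closed geodesics of the same length $\ell$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\textup{(a)} If no subset of $V$ has total curvature exactly $2\pi$, then $S$ has no simple closed geodesic, and every shortest simple closed quasigeodesic is a $1$-vertex quasigeodesic with both angles less than $\pi$.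

\textup{(b)} Neither alternative in Theorem~\ref{thm:main} can be dropped: there is a convex polyhedron without a simple closed geodesic, and there is one without a $1$-vertex quasigeodesic.
\end{theorem}

Section~\ref{sec:examples} computes $\ell$ by hand in two cases; the first shows the main idea and the second the main difficulty. Sections~\ref{sec:discs} and~\ref{sec:redraw} develop a way to shorten a halving polygon locally that keeps it simple and halving. Section~\ref{sec:limit} shows that the limit of a minimizing sequence is a polygon or a segment traversed twice; Sections~\ref{sec:simple} and~\ref{sec:segment} treat these two cases, and Section~\ref{sec:proofs} assembles the theorems.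

\section{Two examples}\label{sec:examples}

On a doubled polygon the folding map onto the plane polygon preserves lengths of curves. Hence a closed curve that meets two subsets of the boundary of the polygon is at least twice as long as their Euclidean distance.

\subsection{The doubled triangle: one vertex can hold a taut curve, two cannot}

Let $S$ be the double of a triangle $ABC$ with angles $\alpha_A,\alpha_B,\alpha_C$, so that $\omega(A)=2\pi-2\alpha_A$, and so on. Any two vertices together have curvature $4\pi$ minus the curvature of the third, which exceeds $2\pi$. So each side of a halving polygon contains at most one vertex, and the polygon passes through at least one vertex. (If we had required every vertex to count for one of the sides, no polygon would be admissible here.) A halving polygon through a vertex also meets the opposite edge of the triangle, since otherwise both ends of that edge would lie on the same side. Hence $\ell\ge2h$, where $h$ is the shortest altitude.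

Let $BC$ be a longest edge. The altitude $AH$ from $A$ is then a shortest one, and its foot $H$ lies strictly between $B$ and $C$ because $\alpha_B$ and $\alpha_C$ are acute. The two copies of $AH$ form a simple closed curve of length $2h$. At $H$ it has angle $\frac\pi2+\frac\pi2$ on each side, and at $A$ its angles are $\pi-2\alpha_B$ and $\pi-2\alpha_C$, in agreement with \eqref{eq:loop}. So $\ell=2h$, and the minimizer is a $1$-vertex quasigeodesic.

To see why the minimizer keeps exactly one vertex, start from the perimeter $ABC$, which is halving because both of its sides are empty, and shorten it. Cutting the corner at $B$ by a short chord in the top face moves $B$ to the side that contains the bottom face; this is allowed, since $\omega(B)<2\pi$. Cutting the corner at $C$ in the top face would now put $B$ and $C$ on the same side and is forbidden, but cutting it in the bottom face is allowed. After that the curve passes through $A$ only, and $A$ can be released to neither side.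

The same count works on any $S$. Let $\gamma$ be a halving polygon with sides $L,R$. Suppose that the constraint forbids releasing a vertex $v\in\gamma$ to the left and a vertex $w\in\gamma$ to the right:
\[
\omega(L)+\omega(v)>2\pi,\qquad\omega(R)+\omega(w)>2\pi .
\]
If $v\ne w$, the sum of the left-hand sides is at most $\omega(S)=4\pi$, which is absurd. So only a single vertex can be blocked in both directions. Proposition~\ref{prop:minimizer} turns this into a description of the minimizers. In the exceptional case $k\ge2$ of Theorem~\ref{thm:shortest} the vertices may be released, but nothing is gained because the curve is already straight on the side where one would cut. The boundary of a face of a cube has this shape (we do not claim that it is shortest): its angle is $\frac\pi2+\frac\pi2$ on the outer side of each corner, and the parallel curves around the four adjacent faces are closed geodesics of the same length.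

\subsection{The doubled rectangle: minimizing sequences can collapse}

Let $S$ be the double of $[0,b]\times[0,a]$ with $a\le b$. The four vertices have curvature $\pi$. A closed curve of length less than $2a$ cannot meet two opposite edges, so it misses a horizontal and a vertical edge; their union is connected and contains three vertices, of total curvature $3\pi$. So $\ell\ge2a$. The doubled vertical segments $\{X=c\}$, $0<c<b$, are simple closed geodesics of length $2a$, and $\ell=2a$. As $c\to0$ these geodesics form a minimizing sequence whose limit is the edge $\{X=0\}$ traversed forth and back.

Thus $\mathcal H$ is not closed under limits, and the direct method has to control how a limit of simple curves touches itself. We shall see that the collapse onto a segment is the only possible degeneration, and that it occurs only between two vertices of curvature $\pi$.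

\section{Good discs and the positivity of $\ell$}\label{sec:discs}

For each $p\in S$ fix $R(p)>0$ such that the open ball of radius $R(p)$ about $p$ contains no vertex other than possibly $p$ and is isometric, for the intrinsic metrics, to the ball of radius $R(p)$ about the apex of $C_{\theta(p)}$, with $\rho=d(p,\cdot)$. The closed balls $D(p,r)$ with $0<r<R(p)$ are the \emph{good discs}, and such $r$ are \emph{good radii}. Two elementary facts about a good disc $D=D(p,r)$ are used throughout.

\emph{Development.} Along a curve in $D\setminus\{p\}$ the angle $\varphi$ lifts to a continuous real function, and $(\rho,\varphi)\mapsto\rho e^{i\varphi}$ maps the curve to a plane curve of the same length. Geodesic segments go to straight segments, so along a geodesic segment parametrized by arc length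
\begin{equation}\label{eq:rho}
\rho(t)=\sqrt{c^2+(t-t_0)^2}\qquad\text{for constants } c\ge0,\ t_0 .
\end{equation}
The segment is \emph{radial} if $c=0$.

\emph{Sectors.} Let $I\subset\partial D$ be a closed interval, $I\neq\partial D$, of angle $\beta<\pi$ at $p$. The union of the radii ending in $I$ is the \emph{sector over $I$}; it is isometric to a convex plane sector. The \emph{chord over $I$} is the straight segment in it between the endpoints of $I$. It has length $2r\sin(\beta/2)$ and distance $r\cos(\beta/2)>0$ from $p$.

\begin{lemma}\label{lem:positive}
The set $\mathcal H$ is not empty, no good disc contains a halving polygon, and $\ell>0$.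
\end{lemma}

\begin{proof}
A polygon through all vertices is halving, so we construct one. Let $V=\{v_1,\dots,v_n\}$. Suppose that $\alpha_j$ is a simple polygonal arc from $v_1$ to $v_j$ that contains exactly the vertices $v_1,\dots,v_j$, with $\alpha_1=\{v_1\}$ and $j<n$. The set $U=S\setminus(\alpha_j\cup V)$ is open and connected, because an arc does not separate the sphere and removing finitely many points does not disconnect a connected surface. A short radial segment at $v_j$, in a direction other than that of $\alpha_j$, and a short radial segment at $v_{j+1}$ lie in $U$ except for their initial points. Join their other ends by a polygonal path in $U$. After subdivision, the union of all these segments is a connected finite graph, and it contains a simple path from $v_j$ to $v_{j+1}$. All points of this path except its ends lie in $U$, so appending it to $\alpha_j$ gives $\alpha_{j+1}$. Finally join $v_n$ to $v_1$ by the same construction with $U=S\setminus\alpha_n$.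

Let $D=D(p,r)$ be a good disc. Its boundary is a simple closed curve, one side of which is the interior of $D$, so $S\setminus D$ is connected. If a polygon lies in $D$, then $S\setminus D$ lies in one of its sides, and this side has curvature at least $4\pi-\omega(\{p\})>2\pi$.

By the Lebesgue number lemma, applied to the cover of $S$ by the interiors of good discs, there is $s>0$ such that every ball of radius $s$ lies in a good disc. A closed curve of length less than $2s$ lies in the ball of radius $s$ about any of its points. Hence $\ell\ge2s$.
\end{proof}

The bound $\ell>0$ is where $\omega(v)<2\pi$ enters: a single vertex does not carry half of the curvature, so a halving polygon cannot shrink to it.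

\section{Redrawing a polygon inside a disc}\label{sec:redraw}

To prove that a limit of nearly shortest halving polygons is geodesic, we want to say that a piece that is far from taut could be shortened. Two things stand in the way. Replacing one piece by a shortcut may create crossings with other pieces that pass nearby, so all pieces inside a disc have to be redrawn at once. And the shortcut may pass on the wrong side of a vertex and violate the constraint. This section handles both points.

\subsection{Crosscuts}

A \emph{crosscut} of a closed disc $D$ is a simple arc whose two endpoints lie on $\partial D$ and whose other points lie in the interior of $D$. By the Jordan--Schoenflies theorem, $D\setminus a$ has two components for a crosscut $a$, its \emph{sides in $D$}; the closure of each is a closed disc bounded by $a$ and one of the two closed intervals into which the endpoints of $a$ cut $\partial D$. We speak of the side \emph{over} that interval. If $a'$ is another crosscut with the same endpoints, the sides of $a$ and $a'$ over the same interval are called \emph{corresponding}.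

\begin{lemma}\label{lem:crosscuts}
Let $a_1,\dots,a_M$ be pairwise disjoint crosscuts of a closed disc $D$.
\begin{enumerate}
\item[(a)] Let $a_1',\dots,a_M'$ be pairwise disjoint crosscuts of a closed disc $D'$, and let $h:\partial D\to\partial D'$ be a homeomorphism that maps the endpoints of $a_i$ to those of $a_i'$ for every $i$. Then $h$ extends to a homeomorphism $D\to D'$ with $h(a_i)=a_i'$ for all $i$.
\item[(b)] Two points of $D\setminus\bigcup_ia_i$ that lie on the same side of $a_i$ for every $i$ lie in the same component of $D\setminus\bigcup_ia_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use induction on $M$. For $M=0$, a homeomorphism between the boundaries of two round discs extends radially. For $M\ge1$, extend $h$ to $a_1$ by a homeomorphism $a_1\to a_1'$ that agrees with $h$ at the endpoints. Every other $a_j$ is connected and disjoint from $a_1$, so it is a crosscut of one of the two closed discs into which $a_1$ cuts $D$, namely the one whose boundary contains its endpoints; and $a_j'$ is a crosscut of the matching disc in $D'$. Apply the inductive hypothesis to the two pairs of discs.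

(b) For $i\ne j$ the endpoints of $a_j$ lie in the interior of one of the two intervals of $a_i$. Therefore, if $D'$ is a round disc and $h:\partial D\to\partial D'$ is any homeomorphism, the straight chords between the images of the endpoints are pairwise disjoint. By (a) we may assume that $D$ is round and the $a_i$ are chords. Then the set of points on prescribed sides of all chords is convex.
\end{proof}

Let $D=D(p,r)$ be a good disc. A polygon $\gamma$ is \emph{transversal} to $\partial D$ if no corner of $\gamma$ lies on $\partial D$ and no edge is tangent to $\partial D$. For given $\gamma$ and $p$ this holds for all but countably many good radii: an edge meets the open ball of radius $R(p)$ in countably many pieces, and by \eqref{eq:rho} each piece is tangent to at most one circle about $p$. If $\gamma\in\mathcal H$ is transversal to $\partial D$, then $\gamma$ crosses $\partial D$ at each common point, these points are isolated and hence finite in number, and $\gamma\not\subset D$ by Lemma~\ref{lem:positive}. So $\gamma\cap D$ is a disjoint union of finitely many crosscuts $a_1,\dots,a_M$ of $D$, the \emph{strands} of $\gamma$ in $D$.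

\begin{lemma}[redrawing]\label{lem:redraw}
Let $\gamma\in\mathcal H$ be transversal to the boundary of a good disc $D=D(p,r)$, with strands $a_1,\dots,a_M$. Replace them by pairwise disjoint polygonal crosscuts $a_1',\dots,a_M'$, where $a_i'$ has the same endpoints as $a_i$, and let $\gamma'$ be the resulting polygon, oriented as $\gamma$ outside $D$. Then $L_{\gamma'}$ and $L_\gamma$ agree outside the interior of $D$, and so do $R_{\gamma'}$ and $R_\gamma$. Moreover $\gamma'\in\mathcal H$ in each of the following cases:
\begin{enumerate}
\item[(i)] $p\notin V$;
\item[(ii)] $p\in\gamma'$;
\item[(iii)] $p\notin\gamma\cup\gamma'$, and for every $i$ the side of $a_i'$ containing $p$ corresponds to the side of $a_i$ containing $p$.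
\end{enumerate}
\end{lemma}

\begin{proof}
Lemma~\ref{lem:crosscuts}(a) gives a homeomorphism $h$ of $D$ that fixes $\partial D$ pointwise and maps $a_i$ to $a_i'$. Extend it to $S$ by the identity. It preserves the orientation of $S$ and maps the oriented curve $\gamma$ to $\gamma'$, so it maps $L_\gamma$ to $L_{\gamma'}$ and $R_\gamma$ to $R_{\gamma'}$. This gives the first claim; in particular all vertices other than $p$ keep their positions. In cases (i) and (ii) the point $p$ contributes nothing to either side of $\gamma'$, so $\omega(L_{\gamma'})\le\omega(L_\gamma)$ and $\omega(R_{\gamma'})\le\omega(R_\gamma)$, because curvatures are positive. In case (iii), $h$ maps each side of $a_i$ to the corresponding side of $a_i'$, so $p$ and $h(p)$ lie on the same side of every $a_i'$. By Lemma~\ref{lem:crosscuts}(b) they lie on the same side of $\gamma'$, and $p$ keeps its position too.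
\end{proof}

\subsection{Reduced length}

How short can a strand be made without changing its endpoints or jumping over the center of the disc? Let $a$ be a strand in a good disc $D=D(p,r)$. Its \emph{reduced length} $\operatorname{red}(a)$ is defined as follows.
\begin{itemize}
\item If $p\notin V$, then $\operatorname{red}(a)$ is the length of the straight chord of the Euclidean disc $D$ with the same endpoints.
\item If $p\in V$ and $p\notin a$, let $I(a)\subset\partial D$ be the interval under the side of $a$ that does not contain $p$, and let $\beta(a)$ be its angle at $p$. If $\beta(a)<\pi$, the strand is \emph{short} and $\operatorname{red}(a)=2r\sin(\beta(a)/2)$, the length of the chord over $I(a)$. If $\beta(a)\ge\pi$, the strand is \emph{long} and $\operatorname{red}(a)=2r$, the length of the two radii to its endpoints.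
\item If $p\in V$ and $p\in a$, the strand is also called \emph{long}, and $\operatorname{red}(a)=2r$.
\end{itemize}
In all cases $\operatorname{red}(a)\le2r$. Several long strands cannot all be replaced by pairs of radii, since these would meet at $p$. Instead we keep a scaled copy of the long strands in a tiny disc about $p$ and let its radius tend to $0$; see Figure~\ref{fig:redraw}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0) circle (2);
\fill (0,0) circle (1.3pt) node[below] {$p$};
\draw[thick] (60:2)--(70:1.5)--(95:1.7)--(110:1.3)--(125:2);
\draw[thick] (15:2)--(1,0.9)--(0.1,0.7)--(-0.9,0.8)--(200:2);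
\draw[thick] (-15:2)--(1,0.3)--(0,0.3)--(-0.7,-0.1)--(225:2);
\draw[->] (2.4,0)--(3.2,0);
\begin{scope}[xshift=5.6cm]
\draw (0,0) circle (2);
\draw[dashed] (0,0) circle (0.7);
\fill (0,0) circle (1.3pt) node[below] {$p$};
\draw[thick] (60:2)--(125:2);
\draw[thick] (15:2)--(15:0.7) (200:2)--(200:0.7) (-15:2)--(-15:0.7) (225:2)--(225:0.7);
\begin{scope}[scale=0.35]
\draw[thick] (15:2)--(1,0.9)--(0.1,0.7)--(-0.9,0.8)--(200:2);
\draw[thick] (-15:2)--(1,0.3)--(0,0.3)--(-0.7,-0.1)--(225:2);
\end{scope}
\end{scope}
\end{tikzpicture}
\caption{Redrawing three strands of a polygon in a disc about a vertex $p$ (schematic: the cone is drawn flat). The short strand at the top becomes a chord. Each of the two long strands becomes two radial segments joined by a scaled copy of itself in a small disc about $p$. The new strands are disjoint, and $p$ stays on the same side of each.}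
\label{fig:redraw}
\end{figure}

\begin{lemma}[excess]\label{lem:excess}
Let $\gamma\in\mathcal H$ be transversal to the boundary of a good disc $D=D(p,r)$. Every strand $a$ of $\gamma$ in $D$ satisfies
\[
0\le\operatorname{len}(a)-\operatorname{red}(a)\le\operatorname{len}(\gamma)-\ell .
\]
\end{lemma}

\begin{proof}
Let $a_1,\dots,a_M$ be the strands. We prove the lower bound for each strand, and the inequality
\begin{equation}\label{eq:excess}
\ell\le\operatorname{len}(\gamma)-\sum_j\bigl(\operatorname{len}(a_j)-\operatorname{red}(a_j)\bigr).
\end{equation}
Since the summands are nonnegative, \eqref{eq:excess} bounds each of them by $\operatorname{len}(\gamma)-\ell$.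

\emph{The case $p\notin V$.} A chord is the shortest curve in $D$ between its endpoints. The chords are pairwise disjoint, as in the proof of Lemma~\ref{lem:crosscuts}(b). Redrawing all strands as chords gives a halving polygon by Lemma~\ref{lem:redraw}(i), and its length is the right-hand side of \eqref{eq:excess}.

\emph{The lower bound for $p\in V$.} If $p\in a$, both parts of $a$ join $p$ to $\partial D$, so $\operatorname{len}(a)\ge2r$. Let $p\notin a$ and $\beta=\beta(a)$. The closed disc bounded by $a$ and $I(a)$ does not contain $p$, so $a$ is homotopic to $I(a)$ in $D\setminus\{p\}$ with fixed endpoints. Hence, suitably oriented, $a$ runs in lifted polar coordinates from $(r,\varphi_0)$ to $(r,\varphi_0+\beta)$. Develop it into the plane. If $\beta<\pi$, the developed endpoints have distance $2r\sin(\beta/2)$. If $\beta\ge\pi$, let $t_1$ be the first time at which the angle equals $\varphi_0+\frac\pi2$ and $t_2$ the last time at which it equals $\varphi_0+\beta-\frac\pi2$. Since $\varphi_0+\beta-\frac\pi2\ge\varphi_0+\frac\pi2$, the intermediate value theorem gives $t_1\le t_2$, so the part of $a$ before $t_1$ and the part after $t_2$ do not overlap. Each of them joins a point at distance $r$ from the origin to the line through the origin perpendicular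 to the position vector of that point, so each has length at least $r$.

\emph{The intervals of short strands.} Let $a$ be short, and let $b\ne a$ be a strand with an endpoint in $I(a)$. Then $b$ lies in the side of $a$ over $I(a)$, so $p\notin b$. The closure $Q$ of the other side of $a$ is connected, disjoint from $b$, and contains $p$. So $Q$ lies in the side of $b$ that contains $p$, and $I(b)$ is disjoint from $Q\cap\partial D$. This means that $I(b)$ lies in the interior of $I(a)$; in particular $b$ is short. Two consequences follow. First, no endpoint of a long strand lies in the interval of a short strand. Second, the intervals of two short strands $a\neq b$ are disjoint or strictly nested: if they meet, then either $I(a)$ contains an endpoint of $b$, so that $I(b)$ lies in the interior of $I(a)$, or $I(a)$ is a connected set that meets $I(b)$ and avoids its endpoints, so that $I(a)$ lies in the interior of $I(b)$.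

\emph{Redrawing for $p\in V$.} Replace each short strand $a$ by the chord over $I(a)$. These chords are pairwise disjoint: sectors over disjoint intervals share only $p$, which lies on no chord, and two chords over strictly nested intervals are disjoint chords of one plane sector. Choose $\delta\in(0,r)$ smaller than the distance from $p$ to each chord. Replace each long strand $a$ by the radial segments from its endpoints to $\partial D(p,\delta)$ together with the image of $a$ under the similarity $(\rho,\varphi)\mapsto(\delta\rho/r,\varphi)$. The radial segments lie outside the sectors of the short strands by the first consequence, and the scaled copies lie in $D(p,\delta)$, which meets no chord. The scaled copies are disjoint crosscuts of $D(p,\delta)$, and each meets only its own two radial segments. So the new strands are disjoint polygonal crosscuts.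

The position of $p$ is preserved. A chord over $I(a)$ has $p$ on the side that is not over $I(a)$. For a long strand, the side of the new strand over an interval $I$ is the scaled side of $a$ over $I$ together with part of the annulus $\delta<\rho\le r$, and the similarity fixes $p$; also $p$ lies on the new strand if it lies on the old one. By Lemma~\ref{lem:redraw}(ii) or (iii) the new polygon is halving. Its strands have length $\operatorname{red}(a)$ for short $a$ and $2(r-\delta)+\frac\delta r\operatorname{len}(a)$ for long $a$. Letting $\delta\to0$ gives \eqref{eq:excess}.
\end{proof}

\subsection{Two strands near a vertex}

Lemma~\ref{lem:excess} gains nothing when several strands run radially into a vertex and out again. To exclude this we use the freedom in the definition of $\mathcal H$: once one strand passes exactly through the vertex, the vertex counts for neither side, and another strand may jump over it.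

\begin{lemma}[two strands]\label{lem:two}
Let $v\in V$, $\theta=\theta(v)$, and let $\gamma\in\mathcal H$ be transversal to the boundary of a good disc $D=D(v,r)$, with strands $a_1,\dots,a_M$, where $M\ge2$. Then
\[
\ell\le\operatorname{len}(\gamma)-\sum_i\operatorname{len}(a_i)+2(M-1)r+2r\sin(\theta/4).
\]
\end{lemma}

\begin{proof}
\emph{An outermost strand.} Each strand cuts $\partial D$ into two closed intervals; call them the intervals of the strand. One of the intervals of $a_1$ has angle at most $\theta/2$. Among the intervals of strands contained in it choose one, $E$, that is minimal under inclusion, and let $e$ be its strand. Then $E$ contains no endpoint of another strand $b$: otherwise $b$ would lie in the side of $e$ over $E$, both endpoints of $b$ would lie in the interior of $E$, and the part of $E$ between them would be a smaller interval. The angle of $E$ is at most $\theta/2<\pi$.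

\emph{Another strand through $v$.} Disregard $e$, and let $A$ be the union of the $M-1\ge1$ remaining strands. We modify these to disjoint polygonal crosscuts $a_j''$ with the same endpoints, one of which passes through $v$; their lengths will not matter. If $v\in A$, put $a_j''=a_j$. Let $v\notin A$. A strand in $A$ has a nonradial edge, for otherwise $\varphi$ would be constant along it, and it could not have two endpoints on $\partial D$. The points of this edge in the interior of $D$ are seen from $v$ in an interval of directions. Choose one that is not among the finitely many directions of corners, radial edges and endpoints of the strands in $A$. The radius in this direction first meets $A$ at a point $q$ in the interior of $D$ and in the relative interior of a nonradial edge. Fix an open subsegment $g$ of this edge around $q$ that lies in a thin plane sector about the radius through $q$. For points $q^-,q^+\in g$ on either side of $q$, the triangle $vq^-q^+$ in this sector meets the line of $g$ only in the segment $q^-q^+$. As $q^\pm\to q$ the triangle shrinks to the segment $vq$, which is disjoint from the compact set $A\setminus g$. So for $q^\pm$ close to $q$ the triangle meets $A$ only in $q^-q^+$, and we replace this segment by $q^-v$ and $vq^+$.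

\emph{Redrawing.} Let $0<\delta<r\cos(\theta/4)$. Replace $e$ by the chord over $E$; its length is at most $2r\sin(\theta/4)$ and its distance from $v$ is at least $r\cos(\theta/4)$. Replace every other strand $a_j$ by the radial segments from its endpoints to $\partial D(v,\delta)$ together with the copy of $a_j''$ scaled by $\delta/r$. The radial segments lie outside the sector over $E$ and the chord misses $D(v,\delta)$, so the new strands are disjoint. The new polygon passes through $v$, so it is halving by Lemma~\ref{lem:redraw}(ii). As $\delta\to0$ the lengths of the $M-1$ rerouted strands tend to $2r$.
\end{proof}

If all $M$ strands have length close to $2r$, the lemma gains about $2r(1-\sin(\theta/4))$, which is positive exactly because $\theta<2\pi$. At a flat point there is no gain, and indeed the limit curve in the doubled rectangle passes twice through flat points.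

\section{The limit of a minimizing sequence}\label{sec:limit}

Choose $\gamma_n\in\mathcal H$ with $\ell_n=\operatorname{len}(\gamma_n)\to\ell$, parametrized on $\mathbb T=\mathbb R/\mathbb Z$ with constant speed $\ell_n$. The maps $\gamma_n$ are $\ell_n$-Lipschitz and $S$ is compact. By the Arzel\`a--Ascoli theorem we may pass to a subsequence such that $\gamma_n$ converges uniformly to an $\ell$-Lipschitz map $\gamma:\mathbb T\to S$. Put $\varepsilon_n=\max_td(\gamma_n(t),\gamma(t))\to0$. For each center, all but countably many good radii are transversal for every $\gamma_n$; call these radii \emph{generic}.

\subsection{Local structure}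

\begin{lemma}\label{lem:straight}
If $\gamma(t_0)\notin V$, then near $t_0$ the curve $\gamma$ is a straight segment traversed with speed $\ell$.
\end{lemma}

\begin{proof}
Let $p=\gamma(t_0)$, let $r$ be generic for $p$, let $|\cdot|$ denote Euclidean distance in $D=D(p,r)$, and let $J$ be a closed interval around $t_0$ with $\gamma(J)\subset D(p,r/2)$. For large $n$ the arc $\gamma_n(J)$ lies in the interior of $D$, hence in one strand $a_n$, with endpoints $x_n,y_n$ in the order of the parametrization. Let $[s,u]\subset J$. The parts of $a_n$ before $s$ and after $u$ have lengths at least $|x_n-\gamma_n(s)|$ and $|\gamma_n(u)-y_n|$, so the triangle inequality and Lemma~\ref{lem:excess} give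
\[
0\le\ell_n(u-s)-|\gamma_n(s)-\gamma_n(u)|\le\operatorname{len}(a_n)-|x_n-y_n|\le\ell_n-\ell .
\]
In the limit, $|\gamma(s)-\gamma(u)|=\ell(u-s)$ for all $s<u$ in $J$. Equality in the Euclidean triangle inequality for any three times shows that $\gamma|_J$ is straight.
\end{proof}

\begin{lemma}\label{lem:radial}
If $\gamma(t_0)=v\in V$ and $r$ is a generic radius for $v$, then $\gamma$ runs with speed $\ell$ along a radius from $\partial D(v,r)$ to $v$ on $[t_0-\frac r\ell,t_0]$ and along a radius from $v$ to $\partial D(v,r)$ on $[t_0,t_0+\frac r\ell]$. The same then holds for all smaller radii.
\end{lemma}

\begin{proof}
For large $n$ let $a_n$ be the strand of $\gamma_n$ in $D(v,r)$ through $\gamma_n(t_0)$, with parameter interval $[s_n,u_n]\ni t_0$. The parts of $a_n$ before and after $t_0$ have length at least $r-\varepsilon_n$, and $\operatorname{len}(a_n)\le2r+\ell_n-\ell$ by Lemma~\ref{lem:excess}. So both lengths tend to $r$, that is, $t_0-s_n\to r/\ell$ and $u_n-t_0\to r/\ell$, and $\gamma(t_0\pm\frac r\ell)\in\partial D(v,r)$. Since $\gamma$ is $\ell$-Lipschitz, for $|t-t_0|\le r/\ell$ the distance $d(\gamma(t),v)$ is at most $\ell|t-t_0|$ and at least $r-\ell(\frac r\ell-|t-t_0|)=\ell|t-t_0|$. Each of the two pieces is thus a curve in $D(v,r)$ of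 length at most $r$ along which $\rho$ varies from $0$ to $r$ at rate $\ell$; the form $d\rho^2+\rho^2d\varphi^2$ of the metric forces $\varphi$ to be constant.
\end{proof}

By Lemma~\ref{lem:radial} the closed set $\gamma^{-1}(V)$ is discrete, hence finite. So $\gamma$ has constant speed $\ell$ and length $\ell$, and it is a closed geodesic or a concatenation of finitely many geodesic segments between vertices. It remains to understand its self-intersections.

\subsection{No vertex is visited twice}

We want to apply Lemma~\ref{lem:two} in a disc where all strands of $\gamma_n$ are nearly diameters. At a fixed radius, $\gamma_n$ may cross the circle back and forth and produce additional tiny strands. An averaging argument finds a radius, depending on $n$, at which this does not happen.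

\begin{lemma}\label{lem:once}
For every vertex $v$ there is at most one $t\in\mathbb T$ with $\gamma(t)=v$.
\end{lemma}

\begin{proof}
Suppose that $\gamma^{-1}(v)=\{t_1,\dots,t_M\}$ with $M\ge2$, and let $\theta=\theta(v)$. Choose a good radius $R$ such that the intervals $K_i=[t_i-\frac R\ell,t_i+\frac R\ell]$ are disjoint and $\gamma$ is radial on both halves of each $K_i$. Let $m\in(0,R]$ be the distance from $v$ to the image under $\gamma$ of the complement of the interiors of the $K_i$, and fix $0<r_1<r_2<m$. Let $n$ be so large that $\varepsilon_n<\min(r_1,m-r_2)$, and put $f_n(t)=d(\gamma_n(t),v)$. Then $f_n>r_2$ outside the interiors of the $K_i$, $f_n(t_i)<r_1$, and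
\[
\bigl|f_n(t)-\ell|t-t_i|\bigr|\le\varepsilon_n\qquad(t\in K_i).
\]

For $r\in(r_1,r_2)$ transversal for $\gamma_n$ let $N_{n,i}(r)$ be the number of $t\in K_i$ with $f_n(t)=r$. There is at least one such $t$ on each side of $t_i$, so $N_{n,i}(r)\ge2$. The open set $G=\{t\in K_i:r_1<f_n(t)<r_2\}$ is contained in $\{r_1-\varepsilon_n\le\ell|t-t_i|\le r_2+\varepsilon_n\}$, so its measure is at most $2(r_2-r_1+2\varepsilon_n)/\ell$. Remove from $G$ the parameters of corners and of points of tangency with circles about $v$. By \eqref{eq:rho} what remains is a countable union of open intervals on each of which $f_n$ is strictly monotone, and a transversal $r$ lies in the images of exactly $N_{n,i}(r)$ of them. Since $f_n$ is $\ell_n$-Lipschitz,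
\[
\int_{r_1}^{r_2}N_{n,i}(r)\,dr\le\ell_n\cdot\frac{2(r_2-r_1+2\varepsilon_n)}{\ell}\longrightarrow2(r_2-r_1).
\]
Hence $\int_{r_1}^{r_2}\sum_i(N_{n,i}(r)-2)\,dr\to0$. The integrand is a nonnegative integer, so for large $n$ there is a transversal $r_n\in(r_1,r_2)$ with $N_{n,i}(r_n)=2$ for all $i$. Then $\{t\in K_i:f_n(t)\le r_n\}$ is the interval between the two crossing times, and it contains $t_i$. So $\gamma_n$ has exactly $M$ strands in $D(v,r_n)$, each containing a point within $\varepsilon_n$ of $v$ and therefore of length at least $2r_n-2\varepsilon_n$. Lemma~\ref{lem:two} gives
\[
\ell\le\ell_n+2M\varepsilon_n-2r_n\bigl(1-\sin(\theta/4)\bigr)\le\ell_n+2M\varepsilon_n-2r_1\bigl(1-\sin(\theta/4)\bigr),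
\]
which is false for large $n$.
\end{proof}

\subsection{Self-intersections at flat points}

At a flat point, two branches of $\gamma$ cannot cross, because crossings survive small perturbations. So they are tangent, and tangent geodesics coincide until they reach a vertex, where Lemma~\ref{lem:once} applies.

\begin{proposition}\label{prop:dichotomy}
Either $\gamma$ is simple, or there is a simple geodesic segment $\sigma$ of length $\ell/2$ between two distinct vertices such that $\gamma$ traverses $\sigma$ forth and back.
\end{proposition}

\begin{proof}
Regard $\gamma$ as a $1$-periodic map on $\mathbb R$. A \emph{coincidence} is a pair $s<t<s+1$ with $\gamma(s)=\gamma(t)$. Let $(s,t)$ be one, and $q=\gamma(s)$. By Lemma~\ref{lem:once}, $q\notin V$.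

\emph{The branches are tangent.} In a Euclidean disc about $q$, with $q$ as origin, $\gamma(s+\xi)=\ell\xi e$ and $\gamma(t+\eta)=\ell\eta e'$ for $|\xi|,|\eta|\le\kappa$, with unit vectors $e,e'$; take $\kappa$ so small that $[s-\kappa,s+\kappa]$ and $[t-\kappa,t+\kappa]$ are disjoint in $\mathbb T$. Suppose that $e,e'$ are linearly independent. On the square $[-\kappa,\kappa]^2$ the maps $F_n(\xi,\eta)=\gamma_n(s+\xi)-\gamma_n(t+\eta)$ converge uniformly to the linear isomorphism $F(\xi,\eta)=\ell(\xi e-\eta e')$. The image under $F$ of the boundary of the square has winding number $\pm1$ about $0$. For large $n$ we have $|F_n-F|<|F|$ on the boundary, so its image under $F_n$ has the same winding number. A loop that extends to a map of the square into $\mathbb R^2\setminus\{0\}$ has winding number $0$, so $F_n$ has a zero. This contradicts the injectivity of $\gamma_n$.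

Thus $e'=\pm e$, and for small $|u|$ either $\gamma(s+u)=\gamma(t+u)$ (\emph{same direction}) or $\gamma(s+u)=\gamma(t-u)$ (\emph{opposite direction}). The identity persists as $u$ increases, up to and including the first $u>0$ with $\gamma(s+u)\in V$: if it holds on $[0,u]$ and $\gamma(s+u)\notin V$, both sides are straight with speed $\ell$ near $u$ and agree just before $u$, so they agree just after. The same holds as $u$ decreases. We also use that $\gamma$ has \emph{no fold} at a flat point: if $\gamma(c)\notin V$, then $\gamma(c+\xi)\neq\gamma(c-\xi)$ for small $\xi>0$, by Lemma~\ref{lem:straight}.

\emph{Suppose that $\gamma$ meets no vertex.} Then the identity holds for all $u$. The opposite direction would give a fold at $c=\frac{s+t}2$. So every coincidence $(s,t)$ has the same direction and $t-s$ is a period of $\gamma$. The periods form a closed proper subgroup of $\mathbb R$ containing $1$, so they are the multiples of $1/m$ for some integer $m\ge1$. No coincidence has $t-s<1/m$, so $\gamma|_{[0,1/m]}$ is a simple closed geodesic. It lies in $\mathcal H$ and has length $\ell/m$, which forces $m=1$. So there is no coincidence, and $\gamma$ is simple.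

\emph{Suppose that $\gamma$ meets a vertex}, and let $(s,t)$ be a coincidence. Let $u_0,u_1>0$ be the smallest numbers with $\gamma(s+u_0)\in V$ and $\gamma(s-u_1)\in V$. The same direction would give $\gamma(s+u_0)=\gamma(t+u_0)\in V$ at two different times, against Lemma~\ref{lem:once}. So $\gamma(s+u)=\gamma(t-u)$ for $u\in[-u_1,u_0]$. Put $c=\frac{s+t}2$. By Lemma~\ref{lem:once}, $s+u_0\equiv t-u_0\pmod1$, so $2u_0\ge t-s$; if the inequality were strict, $\gamma$ would have a fold at the time $c=s+\frac{t-s}2<s+u_0$, where $\gamma(c)\notin V$. Hence $s+u_0=c$. Likewise $s-u_1\equiv t+u_1\pmod 1$ gives $2u_1\ge1-(t-s)$, and strict inequality would give a fold at the time $c-\frac12=s-\frac{1-(t-s)}2>s-u_1$, because by periodicity the identity reads $\gamma(c-\frac12+\xi)=\gamma(c-\frac12-\xi)$ there. Hence $s-u_1=c-\frac12$. We conclude that $\gamma(c-\xi)=\gamma(c+\xi)$ for $0\le\xi\le\frac12$ and that the vertices are visited exactly at the times $c$ and $c+\frac12$ modulo $1$. The two vertices are distinct by Lemma~\ref{lem:once}. A coincidence of two times in $(c,c+\frac12)$ would, by what we have just shown, give a visit to a vertex at their midpoint, which is impossible. So $\sigma=\gamma([c,c+\frac12])$ is simple, of length $\ell/2$.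
\end{proof}

\section{Simple minimizers}\label{sec:simple}

\begin{lemma}\label{lem:closed}
If the limit curve $\gamma$ is simple, then $\gamma\in\mathcal H$.
\end{lemma}

\begin{proof}
The curve $\gamma$ is a polygon. Let $w\in V\cap L_\gamma$ and choose $w'\in R_\gamma$. Identify $S$ with $\mathbb C\cup\{\infty\}$ by an orientation-preserving homeomorphism with $w=0$ and $w'=\infty$. A simple closed curve in $\mathbb C\setminus\{0\}$ has winding number $1$ about $0$ exactly when its left side is the bounded one and contains $0$. So $\gamma$ has winding number $1$. For large $n$ we have $|\gamma_n-\gamma|<|\gamma|$ pointwise, so $\gamma_n$ has winding number $1$ as well, and $w\in L_{\gamma_n}$. As $V$ is finite, $V\cap L_\gamma\subset L_{\gamma_n}$ for large $n$, and $\omega(L_\gamma)\le\omega(L_{\gamma_n})\le2\pi$. Reversing all orientations gives $\omega(R_\gamma)\le2\pi$.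
\end{proof}

Vertices can leave the sides in the limit, by landing on $\gamma$, but none can enter; this is a second reason for using open sides.

A minimizer through several vertices will turn out to be straight on one side. The next two lemmas produce closed geodesics next to such a curve.

\begin{lemma}\label{lem:inj}
Let $Z$ be a compact metric space, $Z_0\subset Z$ closed, and $E:Z\to X$ a continuous map to a metric space. If $E$ is injective on $Z_0$ and on a neighborhood of each point of $Z_0$, then $E$ is injective on a neighborhood of $Z_0$.
\end{lemma}

\begin{proof}
Otherwise there are $z_k\ne z_k'$ with $E(z_k)=E(z_k')$ whose distances to $Z_0$ tend to $0$. Along a subsequence $z_k\to z$ and $z_k'\to z'$ in $Z_0$, and $E(z)=E(z')$. So $z=z'$, which contradicts injectivity near $z$.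
\end{proof}

\begin{lemma}[collar]\label{lem:collar}
Let $X$ be a compact surface with boundary, flat in its interior except for finitely many cone points, and let $C$ be a boundary circle of length $\ell$ that consists of geodesic segments and has interior angle exactly $\pi$ at every point. For small $\varepsilon>0$ a neighborhood of $C$ in $X$ is isometric to the flat cylinder $(\mathbb R/\ell\mathbb Z)\times[0,\varepsilon]$, with $C$ corresponding to height $0$. It contains no cone point of the interior of $X$, and the circles at positive height are simple closed geodesics of length $\ell$.
\end{lemma}

\begin{proof}
Every point of $C$ is the center of a neighborhood isometric to a Euclidean half-disc whose diameter lies on $C$. Choose finitely many such half-discs, of radii $r_j$, such that the middle halves of their diameters cover $C$, and let $\varepsilon<\frac12\min_jr_j$. Parametrize $C$ by arc length $x\in\mathbb R/\ell\mathbb Z$, and let $E(x,y)$, $0\le y\le\varepsilon$, be the point at distance $y$ on the geodesic that leaves $C$ orthogonally at $x$. This geodesic stays in one of the half-discs, and in its Cartesian coordinates $E$ is a translation. So $E$ is a local isometry whose image is a neighborhood of $C$ without cone points. By Lemma~\ref{lem:inj},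 $E$ is injective after decreasing $\varepsilon$.
\end{proof}

\begin{proposition}\label{prop:minimizer}
Let $\gamma\in\mathcal H$ have length $\ell$, be geodesic away from $V$, and pass through exactly $k$ vertices. If $k=0$, it is a simple closed geodesic. If $k=1$, it is a $1$-vertex quasigeodesic. If $k\ge2$, then on one of its sides all angles of $\gamma$ equal $\pi$, this side has curvature exactly $2\pi$, and the parallel curves of $\gamma$ at small distance on this side are simple closed geodesics of length $\ell$.
\end{proposition}

\begin{proof}
The case $k=0$ is the definition, and the case $k=1$ follows from \eqref{eq:loop}. Let $k\ge2$. Write $L,R$ for the sides, $v_1,\dots,v_k$ for the vertices on $\gamma$, $\omega_i=\omega(v_i)$, and $\lambda_i,\rho_i$ for the angles at $v_i$, so that $\lambda_i+\rho_i=2\pi-\omega_i<2\pi$.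

\emph{If $\omega(L)+\omega_i\le2\pi$, then $\rho_i\ge\pi$.} Suppose that $\rho_i<\pi$. For small $r$, $\gamma\cap D(v_i,r)$ consists of two radii, which cut $\partial D(v_i,r)$ into a left and a right interval. Replace the radii by the chord over the right interval; it has length $2r\sin(\rho_i/2)<2r$. By Lemma~\ref{lem:redraw}, the other vertices keep their positions and the interior of the left interval stays on the left. Since $v_i$ lies on the side of the chord over the left interval, it is now on the left. The new polygon has side curvatures $\omega(L)+\omega_i\le2\pi$ and $\omega(R)\le2\pi$, and it is shorter than $\ell$, which is impossible. Exchanging the sides: \emph{if $\omega(R)+\omega_j\le2\pi$, then $\lambda_j\ge\pi$.}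

For $i\ne j$ we have $(\omega(L)+\omega_i)+(\omega(R)+\omega_j)\le4\pi$, so one of the two hypotheses holds:
\begin{equation}\label{eq:star}
\rho_i\ge\pi\quad\text{or}\quad\lambda_j\ge\pi\qquad\text{for all }i\ne j .
\end{equation}
This family of conditions is unchanged when the sides are exchanged. If $\lambda_1<\pi$ and $\rho_1<\pi$, then \eqref{eq:star} for $(i,j)=(1,2)$ and $(2,1)$ gives $\lambda_2\ge\pi$ and $\rho_2\ge\pi$, contradicting $\lambda_2+\rho_2<2\pi$. So we may assume $\rho_1\ge\pi$, and then $\lambda_1<\pi$. Now \eqref{eq:star} for $(i,1)$ gives $\rho_i\ge\pi$ for all $i\neq1$. By \eqref{eq:GB},
\[
2\pi\ge\omega(R)=2\pi+\sum_i(\rho_i-\pi)\ge2\pi .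
\]
Hence $\omega(R)=2\pi$ and all $\rho_i$ equal $\pi$. Apply Lemma~\ref{lem:collar} to the closed disc $X=R\cup\gamma$.
\end{proof}

\section{The doubled segment}\label{sec:segment}

In the second case of Proposition~\ref{prop:dichotomy} the limit is not a competitor. We compare $\ell$ instead with polygons that run close to the segment, pass through one endpoint, and go around the other. Going around a vertex along a taut loop is cheaper than going to it and back exactly when its total angle is less than $\pi$.

\begin{proposition}\label{prop:segment}
Suppose that the limit curve $\gamma$ traverses forth and back a simple geodesic segment $\sigma$ between distinct vertices $x$ and $y$. Then $\omega(x)=\omega(y)=\pi$, and $S$ has simple closed geodesics of length $\ell$.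
\end{proposition}

\begin{proof}
\emph{Step 1: $\omega(x)+\omega(y)\ge2\pi$.} The set $S\setminus\sigma$ is open and connected, so finitely many paths in it form a compact connected set $K$ containing $V\setminus\{x,y\}$. For large $n$ the polygon $\gamma_n$ misses $K$, so $K$ lies in one of its sides, and $4\pi-\omega(x)-\omega(y)\le2\pi$.

\emph{Step 2: $\theta(x)\ge\pi$ and $\theta(y)\ge\pi$.} By symmetry it suffices to derive a contradiction from $\theta(x)<\pi$. We construct a halving polygon $\tau$ shorter than $\ell$; see Figure~\ref{fig:tau}. Let $b=\ell/2$, and parametrize $\sigma:[0,b]\to S$ by arc length from $y$ to $x$. Fix $r>0$ such that $D_x=D(x,2r)$ and $D_y=D(y,2r)$ are good discs and $D_x\cap\sigma$ is a single radius. Then $b>2r$, since $y\notin D_x$.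

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (0,0)--(5.2,0);
\draw[dashed] (4.3,0.55)--(4,0)--(4.3,-0.55);
\draw[very thick] (0,0)--(4.3,0.55) .. controls (4.9,1.65) and (6.3,1.0) .. (6.3,0) .. controls (6.3,-1.0) and (4.9,-1.65) .. (4.3,-0.55)--(0,0);
\fill (0,0) circle (1.4pt) node[left] {$y$};
\fill (5.2,0) circle (1.4pt) node[right] {$x$};
\fill (4,0) circle (1.1pt) node[above left] {$z$};
\fill (4.3,0.55) circle (1.1pt) node[above left] {$p_+$};
\fill (4.3,-0.55) circle (1.1pt) node[below left] {$p_-$};
\node[above] at (4.75,0) {$\sigma$};
\end{tikzpicture}
\caption{A polygon (bold) near a segment $\sigma$ from a vertex $y$ to a vertex $x$ of total angle less than $\pi$. It passes through $y$ and goes around $x$ along the part between $p_+$ and $p_-$ of a geodesic loop based at $z\in\sigma$. The loop is drawn curved; the dashed segments $zp_\pm$ are its two ends.}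
\label{fig:tau}
\end{figure}

\emph{The loop around $x$.} Cutting $D_x$ along the radius $D_x\cap\sigma$ gives a convex plane sector $\Sigma$ of angle $\theta(x)<\pi$. Let $z=\sigma(b-r)$, and let $c$ be the straight segment in $\Sigma$ between the two copies of $z$. In $S$ it is a simple geodesic loop at $z$ of length $2r\sin(\theta(x)/2)$, contained in $D(x,r)\setminus\{x\}$, with $c\cap\sigma=\{z\}$. In the isosceles triangle formed by $x$ and the two copies of $z$ the base angles are $\alpha=(\pi-\theta(x))/2\in(0,\frac\pi2)$. So the two ends of $c$ leave $z$, one to the left and one to the right of $\sigma$, at the angle $\alpha$ to the direction toward $x$.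

\emph{A flat wedge at $y$.} For $\eta>0$ let $W_\eta=\{(X,Y):0\le X\le b-\frac r2,\ |Y|\le\eta X\}$, and let $E(X,Y)$ be the endpoint of the geodesic of length $|Y|$ that leaves $\sigma(X)$ orthogonally to $\sigma$, to the left if $Y>0$ and to the right if $Y<0$. If $\eta\le1$ and $2\arctan\eta<\theta(y)$, then on $\{X\le r\}$ the map $E$ is an isometry onto a triangle in a plane sector of $D_y$. The compact set $\sigma([r,b-\frac r2])$ contains no vertex, so there is $\varepsilon>0$ such that the $\varepsilon$-ball about each of its points lies in a Euclidean disc; if $\eta b<\varepsilon$, then $E$ is a local isometry on $\{X\ge r\}$. Thus for small $\eta$ the map $E:W_\eta\to S$ is a local isometry whose image contains no vertex but $y$, and by Lemma~\ref{lem:inj}, with $Z_0=\{Y=0\}$, it is injective after decreasing $\eta$. We use $(X,Y)$ as coordinates; $y=(0,0)$ and $z=(b-r,0)$.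

\emph{The polygon $\tau$.} For small $s>0$ the points of $c$ at distance $s$ from its two ends are $p_\pm=(b-r+s\cos\alpha,\pm s\sin\alpha)\in W_\eta$. Let $yp_\pm$ be the straight segments in the wedge, and let $\phi$ be their angle with $\sigma$ at $y$. The flat triangles $yzp_\pm$ have angles $\phi$ at $y$, $\pi-\alpha$ at $z$, and $\alpha-\phi>0$ at $p_\pm$. Let $\tau$ consist of $yp_+$, the part of $c$ between $p_+$ and $p_-$, and $p_-y$. We claim that for small $s$
\begin{equation}\label{eq:tau}
yp_+\cap yp_-=\{y\},\qquad yp_\pm\cap\sigma=\{y\},\qquad yp_\pm\cap c=\{p_\pm\}.
\end{equation}
The first equality holds because $E$ is injective. For the other two, split $yp_\pm$ at $X=b-\frac{3r}2>0$ into a far part, containing $y$, and a near part. As $s\to0$ the far part converges to $\sigma([0,b-\frac{3r}2])$, whose points have distance at least $\frac{3r}2$ from $x$, because $\sigma$ meets $D_x$ only in a radius. The near part converges to $\sigma([b-\frac{3r}2,b-r])$, whose points have distance between $r$ and $\frac{3r}2$ from $x$. So for small $s$ the far part has distance greater than $r$ from $x$, and the near part lies in $D_x$ at distance greater than $\frac r2$ from $x$. Consequently $yp_\pm$ misses $\sigma([b-\frac r2,b])$, and it meets $\sigma([0,b-\frac r2])=E(\{Y=0\})$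 only at $y$. The far part misses $c\subset D(x,r)$. The near part lies in $D_x\setminus\sigma$, so it is a straight segment in $\Sigma$; it meets the straight segment $c$ at $p_\pm$ at the angle $\alpha-\phi\in(0,\pi)$, hence nowhere else. This proves \eqref{eq:tau}. So $\tau$ is a polygon with corners $y,p_+,p_-$, and $\tau\cap\sigma=\{y\}$.

\emph{The sides of $\tau$.} The union of $\sigma\setminus\{y\}$ with the two segments $zp_\pm\setminus\{p_\pm\}$ of $c$ is connected and, by \eqref{eq:tau}, disjoint from $\tau$. It lies in one side $B$ of $\tau$, and it tells us which angles belong to $B$. At $y$ the angle of $B$ contains the direction of $\sigma$, so it is $2\phi$. At $p_\pm$ it contains the direction toward $z$, which is opposite to the edge of $\tau$ along $c$, so it is $\pi+(\alpha-\phi)$. By \eqref{eq:GB},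
\[
\omega(B)=2\pi-(\pi-2\phi)+2(\alpha-\phi)=\pi+2\alpha=2\pi-\theta(x)=\omega(x)<2\pi .
\]
The only vertex on $\tau$ is $y$, so the other side has curvature $4\pi-\omega(y)-\omega(x)\le2\pi$ by Step~1. Hence $\tau\in\mathcal H$. The segments $yp_\pm$ have length at most $b-r+s$, so
\[
\operatorname{len}(\tau)\le2(b-r+s)+2r\sin(\theta(x)/2)-2s=\ell-2r\bigl(1-\sin(\theta(x)/2)\bigr)<\ell ,
\]
a contradiction.

\emph{Step 3.} By Step~2, $\omega(x)\le\pi$ and $\omega(y)\le\pi$, and with Step~1 both equal $\pi$. Cut $S$ open along $\sigma$; that is, take the completion $\hat S$ of $S\setminus\sigma$ in its path metric. It is a closed disc whose boundary consists of two copies of $\sigma$ and has length $\ell$. The interior angle is $\theta(x)=\pi$ at $x$, $\theta(y)=\pi$ at $y$, and $\pi$ at all other boundary points. Lemma~\ref{lem:collar} gives simple closed geodesics of length $\ell$ in the interior of $\hat S$, which is $S\setminus\sigma$.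
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:shortest}]
By Lemma~\ref{lem:positive}, $\mathcal H\ne\emptyset$ and $\ell>0$. Let $\gamma$ be the limit curve of Section~\ref{sec:limit}. If $\gamma$ is simple, it is a halving polygon of length $\ell$ that is geodesic away from $V$ (Lemmas~\ref{lem:straight} and~\ref{lem:closed}), and Proposition~\ref{prop:minimizer} yields a simple closed geodesic or a $1$-vertex quasigeodesic of length $\ell$. Otherwise Propositions~\ref{prop:dichotomy} and~\ref{prop:segment} yield a simple closed geodesic of length $\ell$. This proves Theorem~\ref{thm:main}. Every simple closed quasigeodesic lies in $\mathcal H$ and so has length at least $\ell$; hence $\ell$ is the minimum length. A shortest simple closed quasigeodesic is a halving polygon of length $\ell$ that is geodesic away from $V$. For $k\ge2$, Proposition~\ref{prop:minimizer} gives the side with angles $\pi$ and the parallel geodesics, which converge to the curve as their distance from it tends to $0$.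
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) A simple closed geodesic has curvature exactly $2\pi$ on each side by \eqref{eq:GB}, and a shortest simple closed quasigeodesic through $k\ge2$ vertices has curvature exactly $2\pi$ on one side by Proposition~\ref{prop:minimizer}. The hypothesis excludes both. So every shortest simple closed quasigeodesic (one exists by Theorem~\ref{thm:shortest}) passes through exactly one vertex. The curvature of each of its sides is at most $2\pi$ and not equal to $2\pi$, so both angles are less than $\pi$ by \eqref{eq:loop}.

(b) \emph{A polyhedron without a simple closed geodesic.} Take a right pyramid over an equilateral triangle that is not a regular tetrahedron. Its base vertices have a common curvature $\omega$, and its apex has curvature $4\pi-3\omega$. The total angle at a base vertex is $\frac\pi3$ plus twice the base angle of the isosceles lateral faces. It equals $\pi$ only if these faces are equilateral, so $\omega\ne\pi$. The curvatures of the subsets of $V$ are $j\omega$ and $4\pi-j\omega$ with $j=0,1,2,3$, and such a number equals $2\pi$ only if $j\omega=2\pi$. The case $j=0$ is impossible, $j=1$ contradicts $\omega<2\pi$, $j=2$ contradicts $\omega\neq\pi$, and $j=3$ would give the apex curvature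 $2\pi$. By (a) there is no simple closed geodesic.

\emph{A polyhedron without a $1$-vertex quasigeodesic.} Take an isosceles tetrahedron, that is, one whose opposite edges are equal; the regular tetrahedron is an example. Its faces are congruent, and the three face angles at each vertex are the three angles of a face, so all four curvatures equal $\pi$. The side curvatures of a $1$-vertex quasigeodesic would be multiples of $\pi$, at most $2\pi$, with sum $3\pi$. One of them would be $\pi$, and by \eqref{eq:loop} the angle on that side would be $0$, whereas the angles of a polygon are positive. So there is no $1$-vertex quasigeodesic, and by Theorem~\ref{thm:main} there is a simple closed geodesic.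
\end{proof}

\begin{thebibliography}{9}

\bibitem{ORourke}
Joseph O'Rourke, \emph{Every Tetrahedron has a 3-vertex Quasigeodesic}, arXiv:2109.07444 (2021).

\end{thebibliography}
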